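# Lamps on a great sphere: how far $d+1$ points go for spherical convex bodies

## The guess $d+1$, tried on an orthant

We want to light the whole boundary of a convex body in the sphere $\mathbb S^d$ by point lamps. All lamps must sit on one great sphere of dimension $d-1$ that misses the body, and we may choose that great sphere. How many lamps are needed?

The answer that one would first guess is $d+1$. As we shall see, $d$ lamps always leave a dark point, because $d$ directions in a $d$-dimensional world always leave a direction uncovered. And $d+1$ directions that point to the vertices of a simplex leave no direction uncovered. Let us fix the terms and test the guess.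

Let $\mathbb E^{d+1}$ be Euclidean space with inner product $\langle\cdot,\cdot\rangle$ and let $\mathbb S^d$ be its unit sphere.

**Definition (convex body in $\mathbb S^d$).** A subset of $\mathbb S^d$ is spherically convex if it lies in an open hemisphere and contains, with any two of its points, the shorter great-circle arc joining them (the spherical segment). A compact spherically convex set with nonempty interior is a convex body in $\mathbb S^d$.

**Definition (illumination).** Let $\mathbf K\subset\mathbb S^d$ be a convex body and $p\in\mathbb S^d\setminus\mathbf K$. A point $q\in\operatorname{bd}\mathbf K$ is illuminated from $p$ if $q\ne -p$, the spherical segment from $p$ to $q$ misses $\operatorname{int}\mathbf K$, and the great circle through $p$ and $q$ meets $\operatorname{int}\mathbf K$. A set $S\subset\mathbb S^d\setminus\mathbf K$ illuminates $\mathbf K$ if every boundary point is illuminated from some point of $S$. The illumination number $I_{\mathbb S^d}(\mathbf K)$ is the smallest cardinality of a set $S$ that illuminates $\mathbf K$ and lies on a $(d-1)$-dimensional great sphere disjoint from $\mathbf K$.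

The question comes from Károly Bezdek and Zsolt Lángi, "From spherical to Euclidean illumination", arXiv:1909.11884 (2019): prove or disprove that $I_{\mathbb S^d}(\mathbf K)=d+1$ for every convex body $\mathbf K$ in $\mathbb S^d$, $d>2$. The following is given as known. One has $I_{\mathbb S^2}(\mathbf K)=3$ always. For $d>2$ one has $I_{\mathbb S^d}(\mathbf K)=d+1$ if $\mathbf K$ is smooth, and also if $\operatorname{bd}\mathbf K$ contains faces $F_2\subset F_3\subset\dots\subset F_{d-1}$ of $\mathbf K$ with $\dim F_i=i$; this covers all convex polytopes. (A face is a spherically convex $F\subset\mathbf K$ that contains every spherical segment of $\mathbf K$ whose relative interior meets $F$.) So the guess has support.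

It is easier to compute with cones than with arcs. A proper cone is a closed convex cone that is pointed (contains no line) and has interior points. For a convex body $\mathbf K$ put $C=\{\lambda x:\lambda\ge0,\ x\in\mathbf K\}$. This is a proper cone with $\operatorname{int}C=\{\lambda x:\lambda>0,\ x\in\operatorname{int}\mathbf K\}$, and conversely $C\cap\mathbb S^d$ is a convex body for every proper cone $C\subset\mathbb E^{d+1}$. Write $I(C)=I_{\mathbb S^d}(C\cap\mathbb S^d)$. Recall the dual cone $C^*=\{y:\langle y,x\rangle\ge0\ \text{for all }x\in C\}$. It is proper, $C^{**}=C$, and $\operatorname{int}C^*=\{y:\langle y,x\rangle>0\text{ for all }x\in C\setminus\{0\}\}$.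

If the great sphere $H=u^\perp\cap\mathbb S^d$ misses $\mathbf K$, then $\langle u,\cdot\rangle$ has no zero on the connected set $\mathbf K$. We choose the sign of $u$ so that it is positive there, that is, $u\in\operatorname{int}C^*$. Conversely each $u\in\operatorname{int}C^*$ gives a great sphere that misses $\mathbf K$.

**Lemma 1.** Let $u\in\operatorname{int}C^*$, $p\in u^\perp\cap\mathbb S^d$ and $q\in\operatorname{bd}\mathbf K$. Then $q$ is illuminated from $p$ if and only if $q-\tau p\in\operatorname{int}C$ for some $\tau>0$.

*Proof.* Since $\langle u,q\rangle>0=\langle u,-p\rangle$, we have $q\neq-p$. The points of the great circle through $p,q$ with $\langle u,\cdot\rangle>0$ are the normalized vectors $q+\tau p$, $\tau\in\mathbb R$, and $\mathbf K$ can meet the circle only there. The spherical segment from $p$ to $q$ consists of $p\notin\mathbf K$ and the points with $\tau\ge0$. So $q$ is illuminated if and only if $q+\tau p\in\operatorname{int}C$ for some real $\tau$ but for no $\tau\ge0$. This gives "only if". For "if", suppose that $q-\tau p\in\operatorname{int}C$ with $\tau>0$ and also $q+\tau'p\in\operatorname{int}C$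 with $\tau'\ge0$. Then $q$, which lies between these two points, is in $\operatorname{int}C$ by convexity. This contradicts $q\in\operatorname{bd}C$. $\square$

With $v=-p$ the condition reads: from $q$ one can enter $\operatorname{int}C$ in the direction $v$, where $\langle u,v\rangle=0$.

**Test 1: the orthant.** Let $C=[0,\infty)^{d+1}$. The vector $u$ has positive entries. To enter the interior from $e_j$ in direction $v$ we need $v_k>0$ for all $k\ne j$, and then $\langle u,v\rangle=0$ forces $v_j<0$. So the $d+1$ points $e_j$ need $d+1$ different lamps. Conversely take $u=(1,\dots,1)$ and let $v^{(j)}$ have $j$-th entry $-d$ and all other entries $1$. From a boundary point $q\ne0$ with $q_j>0$ the direction $v^{(j)}$ enters the interior, and every $q\neq0$ in $C$ has such a $j$. Hence $I(C)=d+1$, as guessed.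

## Covering support sets by half-spaces

To test more cases we pass to the dual side. For $q\in\operatorname{bd}C\setminus\{0\}$ put $F_q=C^*\cap q^\perp$. A hyperplane supporting $C$ at $q$ has a normal in $F_q\setminus\{0\}$, so $F_q\ne\{0\}$.

**Lemma 2.** Let $q\in\operatorname{bd}C\setminus\{0\}$. Then $q+\tau v\in\operatorname{int}C$ for some $\tau>0$ if and only if $\langle v,y\rangle>0$ for all $y\in F_q\setminus\{0\}$.

*Proof.* If $q+\tau v\in\operatorname{int}C$ and $y\in F_q\setminus\{0\}$, then $0<\langle q+\tau v,y\rangle=\tau\langle v,y\rangle$. For the converse suppose that the ray $\{q+\tau v:\tau>0\}$ misses $\operatorname{int}C$. Separate these convex sets: there are $y\ne0$ and $\gamma$ with $\langle y,c\rangle\ge\gamma\ge\langle y,q+\tau v\rangle$ for all $c\in C$, $\tau>0$. As $C$ is a cone, $\langle y,c\rangle\ge0$ on $C$, so $y\in C^*$; and $c=0$ gives $\gamma\le0$. Letting $\tau\to0$ gives $\langle y,q\rangle\le\gamma\le 0$, so $\langle y,q\rangle=0$ and $\gamma=0$. Hence $y\in F_q\setminus\{0\}$ and $\tau\langle y,v\rangle\le0$, so $\langle v,y\rangle\le 0$. $\square$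

Lemmas 1 and 2 give the following description:

$$\begin{gathered}I(C)\text{ is the least }N\text{ for which there are }u\in\operatorname{int}C^*,\ v_1,\dots,v_N\in u^\perp\setminus\{0\}\text{ such that}\\ \text{each }F_q\setminus\{0\},\ q\in\operatorname{bd}C\setminus\{0\},\text{ lies in some }\{\langle v_i,\cdot\rangle>0\}.\end{gathered}\tag{1}$$

Now we slice $C^*$ to obtain a body in $\mathbb E^d$.

**Definition (support set, $J$).** Let $L\subset\mathbb E^d$ be a convex body. A support set of $L$ is the intersection of $L$ with a supporting hyperplane. A system for $L$ consists of a point $u\in\operatorname{int}L$ and open half-spaces $H_1,\dots,H_N$ with $u\in\operatorname{bd}H_i$ such that every support set of $L$ lies in some $H_i$. The least possible $N$ is $J(L)$.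

For a square the support sets are its four edges and four vertices. For a segment in $\mathbb E^1$ they are the two endpoints, so $J=2$.

A projective map $T(y)=\frac{Ay+b}{\langle c,y\rangle+e}$, with $\begin{pmatrix}A&b\\c^{\top}&e\end{pmatrix}$ invertible, is called admissible for $L$ if the hyperplane where the denominator vanishes misses $L$. As $L$ is connected we may, after a change of sign of the matrix, take the denominator to be positive on $L$. For example, $(x,y)\mapsto(x,y)/(1+y)$ is admissible for $[0,1]^2$ and sends it to the trapezoid with vertices $(0,0),(1,0),(\frac12,\frac12),(0,\frac12)$.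

**Lemma 3.** (a) If $a\in\operatorname{int}C$ and $L=\{y\in C^*:\langle a,y\rangle=1\}$, then $I(C)=J(L)$. Every convex body in $\mathbb E^d$ arises as such an $L$. (b) $J(TL)=J(L)$ for every $T$ admissible for $L$.

*Proof.* (a) $L$ is a convex body in a $d$-dimensional affine space, compact because $\langle a,\cdot\rangle>0$ on $C^*\setminus\{0\}$. Every nonzero element of $C^*$ has a positive multiple in $L$, so $F_q\setminus\{0\}\subset\{\langle v,\cdot\rangle>0\}$ if and only if $F_q\cap L$ lies in this half-space. The sets $F_q\cap L$ are exactly the support sets of $L$. Indeed, for $q\in\operatorname{bd}C\setminus\{0\}$ the function $\langle q,\cdot\rangle$ is nonnegative on $L$ and vanishes at a point of $L$; it is not constant on $\{\langle a,y\rangle=1\}$, as $q$ is not a multiple of $a$ (positive multiples are interior to $C$, negative ones are not in $C$). Conversely a supporting hyperplane of $L$ is the zero set of an affine function that is nonnegative on $L$, which can be written as $\langle q,\cdot\rangle$ on $\{\langle a,y\rangle=1\}$. Then $q\in C^{**}=C$, $q\ne0$, and $q\in\operatorname{bd}C$ because $\langle q,y\rangle=0$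 for some $y\in C^*\setminus\{0\}$. Finally scale $u\in\operatorname{int}C^*$ into $\operatorname{int}L$. The open half-spaces with $u$ on the boundary are the sets $\{\langle v,\cdot\rangle>0\}$ with $v\in u^\perp\setminus\{0\}$; such a $v$ is not a multiple of $a$ since $\langle a,u\rangle>0$. Now (1) is the definition of $J(L)$. For a given $L\subset\mathbb E^d$ let $C^*$ be the cone over $L\times\{1\}$ and $a=(0,1)$.

(b) Let $M$ be the matrix of $T$ and $\operatorname{den}$ the denominator, positive on $L$. Then $(y,1)=\operatorname{den}(y)\,M^{-1}(Ty,1)$. So for each affine function $f$ there is an affine function $g$ with $f(y)=\operatorname{den}(y)\,g(Ty)$, and $g\neq 0$ if $f\ne0$. So $f$ and $g\circ T$ have the same sign on $L$. If $f$ vanishes somewhere on $L$ and is not identically zero, then so is $g$ on $TL$, and both are nonconstant. Hence $T$ carries support sets to support sets and systems to systems, and so does $T^{-1}$, which is admissible for $TL$. $\square$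

**Lemma 4.** Let $L\subset\mathbb E^d$ be a convex body. (a) $J(L)$ is finite. (b) $J(L)\ge d+1$. (c) If all support sets of $L$ are points, then $J(L)=d+1$.

*Proof.* (a) Fix $u$ and a ball of radius $\rho$ about $u$ inside $L$, and let $D$ be the diameter of $L$. If $F$ is the support set with outer unit normal $\nu$, then $\langle\nu,y-u\rangle\ge\rho$ on $F$. So for $|v-\nu|<\rho/D$ we get $\langle v,y-u\rangle>0$ on $F$. A finite set of unit vectors $v$ that comes within less than $\rho/D$ of every unit vector gives a system.

(b) Let half-spaces $\{\langle v_i,y-u\rangle>0\}$, $i\le N\le d$, be given. There is $w\ne0$ with $\langle v_i,w\rangle\le0$ for all $i$: if the $v_i$ do not span $\mathbb E^d$, take $w$ orthogonal to all of them; otherwise they form a basis and we solve $\langle v_i,w\rangle=-1$. The boundary point of $L$ on $u+\mathbb R_{>0}w$ is in no half-space, so a support set containing it is in none.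

(c) Take $v_0,\dots,v_d$ at the vertices of a simplex centered at $0$, so $\sum v_i=0$. If $\langle v_i,w\rangle\le0$ for all $i$, then all these numbers vanish and $w=0$. So the half-spaces $\{\langle v_i,y-u\rangle>0\}$ cover all points other than $u$. $\square$

**Test 2: the square.** The simplex argument of (c) is the natural attack on the guess. It stops working when support sets are larger than points: each one has to lie in a *single* half-space. Look at $L=[0,1]^2$, $d=2$. With $u=(\frac12,\frac12)$ even three half-planes never suffice, however they are turned. An open half-plane with the center on its boundary cannot contain two opposite vertices. Two edges together contain a pair of opposite vertices. So each half-plane contains at most one edge, and four are needed. But we may move $u$. With $u=(\frac12,\frac1{16})$ take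
$$\{y<\tfrac1{16}\},\qquad\{x-\tfrac12+4(y-\tfrac1{16})>0\},\qquad\{\tfrac12-x+4(y-\tfrac1{16})>0\}.$$
The first contains the bottom edge. The second contains the right edge (the value is $\frac14+4y>0$) and the top edge (the value is at least $-\frac12+\frac{15}4$). The third contains the left edge. So $J(L)=3$, as guessed.

Hence the guess lives or dies with the freedom to move $u$. To break it we should look for a body with large support sets everywhere and no favorable place for $u$. Cones of positive semidefinite matrices have both features.

## What is true: false from dimension five on, true in dimension three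

**Theorem 1.** Let $n\ge3$ and $d=n^2-1$. Let $\mathbf K_n\subset\mathbb S^d$ be the set of unit vectors in the cone of positive semidefinite matrices of the $n^2$-dimensional Euclidean space of complex Hermitian $n\times n$ matrices, with inner product $\operatorname{tr}(XY)$. Then
$$I_{\mathbb S^d}(\mathbf K_n)\ge n^{n-1}+1>n^2=d+1 .$$
In particular $I_{\mathbb S^8}(\mathbf K_3)\ge10>9$, so the guess is false.

**Theorem 2.** For every $d\ge5$ there is a convex body in $\mathbb S^d$ with $I_{\mathbb S^d}\ge d+2$. For $d\ge8$ and $n=\lfloor\sqrt{d+1}\rfloor$ there is one with $I_{\mathbb S^d}\ge n^{n-1}+1+(d+1-n^2)$.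

**Theorem 3.** $I_{\mathbb S^3}(\mathbf K)=4$ for every convex body $\mathbf K\subset\mathbb S^3$.

In Theorem 2 the excess over $d+1$ in the second bound is $n^{n-1}+1-n^2$ with $n\approx\sqrt d$, which grows faster than every power of $d$. The case $d=4$ is not settled by what follows.

## Positive semidefinite matrices and a volume count in $\mathbb{CP}^{n-1}$

Let $C$ be the cone of positive semidefinite (PSD) Hermitian $n\times n$ matrices. It is self-dual: if $X,Y$ are PSD, then $\operatorname{tr}(XY)=\operatorname{tr}(Y^{1/2}XY^{1/2})\ge0$; and if $\operatorname{tr}(XY)\ge0$ for all PSD $Y$, then $Y=\xi\xi^*$ gives $\xi^*X\xi\ge0$. Its interior consists of the positive definite (PD) matrices.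

For a unit vector $\xi$ the matrix $\xi\xi^*$ is a boundary point of $\mathbf K_n$. Its dual face consists of the PSD $Y$ with $Y\xi=0$, that is, of all PSD matrices living on the $(n-1)$-dimensional space $\xi^\perp$. These faces are large. They are indexed by $[\xi]\in\mathbb{CP}^{n-1}$, and we shall see that one lamp serves only a small part of $\mathbb{CP}^{n-1}$.

**Step 1: from lamps to a covering of $\mathbb{CP}^{n-1}$.** The purpose is to remove $u$ from the problem. Let $P_1,\dots,P_N$ illuminate $\mathbf K_n$ and lie on $U^\perp$, a great sphere disjoint from $\mathbf K_n$, so that $U$ is PD. Put $V_i=-P_i$, so $\operatorname{tr}(UV_i)=0$. By Lemma 1, for each unit $\xi$ there are $i$ and $\tau>0$ with $\xi\xi^*+\tau V_i$ PD. Evaluating at $\eta\perp\xi$ we get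
$$\eta^*V_i\eta>0\quad\text{for all }0\ne\eta\perp\xi .$$
Put $W_i=U^{1/2}V_iU^{1/2}$. Then $\operatorname{tr}W_i=\operatorname{tr}(UV_i)=0$, and $\eta'^*W_i\eta'=(U^{1/2}\eta')^*V_i(U^{1/2}\eta')$. Since $U^{1/2}\eta'\perp\xi$ if and only if $\eta'\perp U^{1/2}\xi$, the matrix $W_i$ is positive definite on $(U^{1/2}\xi)^\perp$. As $\xi$ runs over all lines, so does $U^{1/2}\xi$. So the sets
$$E(W_i)=\{[\zeta]\in\mathbb{CP}^{n-1}:W_i\text{ is positive definite on }\zeta^\perp\},\qquad \operatorname{tr}W_i=0,\quad i=1,\dots,N,\tag{2}$$
cover $\mathbb{CP}^{n-1}$. The position of $U$ has disappeared: every choice of great sphere is equivalent to $U=\mathrm{Id}$, so moving $u$ gains nothing here.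

**Step 2: the shape and size of one set.** Let $\mu$ be the $U(n)$-invariant probability measure on $\mathbb{CP}^{n-1}$.

**Lemma 5.** Let $\operatorname{tr}W=0$. Then $E(W)$ is open and $\mu(E(W))\le n^{-(n-1)}$. If $E(W)\ne\emptyset$, then in a suitable orthonormal basis
$$E(W)=\Big\{[\zeta]:\sum_{j<n}\frac{|\zeta_j|^2}{p_j}<|\zeta_n|^2\Big\},\qquad p_j>0,\quad\sum_{j<n}p_j=1.\tag{3}$$

*Proof.* Let $E(W)\neq\emptyset$. Then $W$ is positive definite on an $(n-1)$-dimensional space, so it has at least $n-1$ positive eigenvalues $a_1,\dots,a_{n-1}$. As the trace is $0$, the last eigenvalue is $-s$ with $s=\sum a_j>0$. In particular $W$ is invertible.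

We claim that $W$ is positive definite on $\zeta^\perp$ if and only if $\zeta^*W^{-1}\zeta<0$. Put $\eta=W^{-1}\zeta$. Then $\zeta^\perp=\{\theta:\eta^*W\theta=0\}$ is the $W$-orthogonal complement of $\eta$, and $\eta^*W\eta=\zeta^*W^{-1}\zeta$. If this number is nonzero, then $\mathbb C^n=\mathbb C\eta\oplus\zeta^\perp$ is a $W$-orthogonal sum, and the total signature is $(n-1,1)$. So $\zeta^\perp$ has signature $(n-1,0)$ if the number is negative and $(n-2,1)$ if it is positive. If the number is $0$, then $0\ne\eta\in\zeta^\perp$ is isotropic, and $W$ is not positive definite on $\zeta^\perp$. This proves the claim. In an eigenbasis the condition reads $\sum_{j<n}|\zeta_j|^2/a_j<|\zeta_n|^2/s$, which is (3) with $p_j=a_j/s$. So $E(W)$ is open.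

For the measure, take $\zeta$ uniform on the unit sphere of $\mathbb C^n$, that is, a normalized vector of i.i.d. complex Gaussians $g_j$. The $|g_j|^2$ are i.i.d. exponential, so $x=(|\zeta_1|^2,\dots,|\zeta_n|^2)$ is uniform on the standard simplex. With $x_n=1-\sum_{j<n}x_j$, condition (3) becomes $\sum_{j<n}x_j\frac{1+p_j}{p_j}<1$. This describes a corner simplex with edge lengths $\frac{p_j}{1+p_j}<1$ inside $\{x_j\ge0,\sum_{j<n}x_j\le1\}$. Hence
$$\mu(E(W))=\prod_{j<n}\frac{p_j}{1+p_j}.$$
The function $\log\frac p{1+p}$ is concave, as its derivative $\frac1{p(1+p)}$ is decreasing. By Jensen the product is largest for $p_j=\frac1{n-1}$, where each factor is $\frac1n$. $\square$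

For instance, let $n=3$ and $W=\operatorname{diag}(1,1,-2)$. Then $p=(\frac12,\frac12)$ and $E(W)=\{|\zeta_3|^2>\frac23\}$ for unit $\zeta$. A point $x$ of the standard triangle has $x_3>\frac23$ with probability $(\frac13)^2=\frac19$.

**Step 3: counting.** By Lemma 5, $N\ge n^{n-1}$. Suppose $N=n^{n-1}$. Then all $E(W_i)$ have measure exactly $n^{-(n-1)}$, the measures add up to $1$, and the pairwise intersections are null sets. These intersections are open, so they are empty. Then the connected space $\mathbb{CP}^{n-1}$ is a disjoint union of $N\ge2$ nonempty open sets, a contradiction. So $N\ge n^{n-1}+1$. For $n=3$ this is $10>9$; for $n\ge4$, $n^{n-1}\ge n^3>n^2$. This proves Theorem 1. $\blacksquare$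

The count is crude for small matrices. For $n=2$, $d=3$ it gives only $N\ge3$. Here $E(W)$ is $\{|\zeta_1|<|\zeta_2|\}$, an open hemisphere of $\mathbb{CP}^1=\mathbb S^2$ and half of its measure, and the cone is round: $\det X\ge0$, $\operatorname{tr}X\ge0$. Its dual slices are round balls up to affine maps, so $I=4$ by Lemma 4(c).

## One more dimension by adding a ray

**Lemma 6.** $I(C\times[0,\infty))\ge I(C)+1$ for every proper cone $C\subset\mathbb E^{d+1}$.

For the orthant, which is a product of rays, this is an equality by Test 1.

*Proof.* The dual cone of $C\times[0,\infty)$ is $C^*\times[0,\infty)$. By Lemma 4(a) there is an optimal system as in (1): $u'=(u,\gamma)$ with $u\in\operatorname{int}C^*$, $\gamma>0$, and $v_i'=(v_i,\beta_i)$ with $\langle v_i,u\rangle+\beta_i\gamma=0$. Say that $i$ covers a face if $\langle v_i',\cdot\rangle>0$ on the face without $0$.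

The boundary point $(0,1)$ has the dual face $C^*\times\{0\}$. It is covered by some $i$. For this $i$ we have $v_i>0$ on $C^*\setminus\{0\}$, so $\langle v_i,u\rangle>0$ and $\beta_i<0$.

For $q\in\operatorname{bd}C\setminus\{0\}$ the boundary point $(q,0)$ has the dual face $F_q\times[0,\infty)$, which contains $(0,1)$. If $i$ covers it, then $\beta_i>0$. So the index of the first kind covers no such face. For an index $i$ that covers $F_q\times[0,\infty)$ we have $\langle v_i,u\rangle=-\beta_i\gamma<0$ and $v_i>0$ on $F_q\setminus\{0\}$. Fix $a\in\operatorname{int}C$ and put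
$$\tilde v_i=v_i-\frac{\langle v_i,u\rangle}{\langle a,u\rangle}\,a .$$
Then $\langle\tilde v_i,u\rangle=0$. We have added a positive multiple of $a$, which is positive on $C^*\setminus\{0\}$, so $\tilde v_i>0$ on $F_q\setminus\{0\}$, and in particular $\tilde v_i\neq 0$. Hence $u$ and the $\tilde v_i$ with $i$ of the second kind form a system for $C$, and there are at least $I(C)$ of them. With the index of the first kind the total is at least $I(C)+1$. $\square$

For $d\ge8$ put $n=\lfloor\sqrt{d+1}\rfloor\ge3$. Start with the cone of Theorem 1 in dimension $n^2-1$ and apply Lemma 6 exactly $d+1-n^2$ times. This gives the second claim of Theorem 2. The first claim follows in the same way, by applying Lemma 6 $d-5$ times, from the following proposition.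

**Proposition 1.** For the cone $C$ of real PSD $3\times3$ matrices ($d=5$) we have $I(C)\ge7$.

## Real $3\times3$ matrices: area alone stops at six

Suppose that six lamps suffice. Steps 1 and 2 of the matrix argument work with $\mathbb R$ in place of $\mathbb C$ (only the computation of the measure changes). So there are traceless real symmetric $W_i$ whose sets $E(W_i)$ cover $\mathbb{RP}^2$. Discard those with $E(W_i)=\emptyset$ and repeat some of the others if necessary, so that we have exactly six nonempty sets $E_i=E(W_i)$. In an orthonormal basis depending on $i$,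
$$E_i=\Big\{[\xi]:\frac{\xi_1^2}{s_1}+\frac{\xi_2^2}{s_2}<\xi_3^2\Big\},\qquad s_1,s_2>0,\quad s_1+s_2=1.\tag{4}$$
Give $\mathbb{RP}^2$ its area $2\pi$ from the unit sphere. For $s_1=s_2=\frac12$ the set $E_i$ is a round cap around $[e_3]$ with $\xi_3^2>\frac23$ for unit $\xi$, of area $2\pi(1-\sqrt{2/3})\approx1.153$. Six such areas sum to about $6.92$, more than $2\pi\approx6.28$. So the volume count, which was enough for $\mathbf K_3$, does not exclude six lamps here.

The remedy is that overlaps must occur. We show that the nerve of a covering by six such sets is so restricted that $\mathbb{RP}^2$ is already covered by six polygons $\Pi_i\subset E_i$ with at most five vertices each. Those are too small.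

**Step 1: convexity of the sets $E_i$ and of their intersections.** The set $E_i$ is the image of an open convex cone $C_i\subset\mathbb R^3$, the sheet $\xi_3>0$ of (4). For $x,y\in C_i$ scaled to $x_3=y_3=1$ we have $x_1^2+x_2^2<\max(s_1,s_2)<1$ and likewise for $y$, so by Cauchy–Schwarz
$$x\cdot y>0\qquad\text{for all }x,y\in C_i.\tag{5}$$
For a set $\tau$ of indices let $E_\tau=\bigcap_{i\in\tau}E_i$, and suppose $E_\tau\ne\emptyset$. Take $[x]\in E_\tau$ and signs $\epsilon_i$ with $x\in\epsilon_iC_i$ for $i\in\tau$. Let $[y]\in E_\tau$ and choose the sign of $y$ so that $y\in\epsilon_jC_j$ for one $j\in\tau$. Then $x\cdot y>0$ by (5). For $i\in\tau$, having $-y\in\epsilon_iC_i$ would give $x\cdot y<0$. So $y\in\epsilon_iC_i$ for all $i\in\tau$. Hence $E_\tau$ is the image of the convex cone $\bigcap_{i\in\tau}\epsilon_iC_i$.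

Points of one $E_\tau$ therefore have unit lifts with positive pairwise inner products. Such a family of lifts is unique up to a common sign, because one lift determines the others. Convex combinations of points of $E_\tau$ are formed with these lifts and stay in $E_\tau$.

**Step 2: comparing $\mathbb{RP}^2$ with the nerve.** The purpose is to turn the topology of $\mathbb{RP}^2$ into a combinatorial condition. Recall that the nerve $\mathcal N$ has the vertices $1,\dots,6$, and $\tau$ is a simplex if $E_\tau\ne\emptyset$. (Three arcs covering a circle, meeting pairwise but with no common point, have as nerve the boundary of a triangle.) The simplices of the barycentric subdivision $\operatorname{sd}\mathcal N$ are the chains $\tau_0\subset\dots\subset\tau_m$ of simplices of $\mathcal N$.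

Choose points $x_\tau\in E_\tau$. On the simplex of a chain define
$$\Psi\Big(\sum\lambda_j\tau_j\Big)=\Big[\sum\lambda_j\hat x_{\tau_j}\Big],$$
with unit lifts $\hat x_{\tau_j}$ of the points $x_{\tau_j}\in E_{\tau_j}\subset E_{\tau_0}$ as in Step 1. By the uniqueness of lifts the definitions agree on common faces. So $\Psi:|\operatorname{sd}\mathcal N|=|\mathcal N|\to\mathbb{RP}^2$ is well defined and continuous, and the simplex of the chain goes into $E_{\tau_0}$.

Let $\varphi:\mathbb{RP}^2\to|\mathcal N|$ be given by a partition of unity subordinate to $(E_i)$. Let $\varphi(x)$ lie in the open simplex of $\tau_0\subset\dots\subset\tau_m$. Then the barycentric coordinates of $\varphi(x)$ are positive exactly on $\tau_m$, so $x\in E_{\tau_m}\subset E_{\tau_0}$. Also $\Psi\varphi(x)\in E_{\tau_0}$. By (5), $x$ and $\Psi\varphi(x)$ are not orthogonal. On non-orthogonal pairs the map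
$$([x],[y],t)\mapsto\Big[(1-t)\frac x{|x|}+t\,\operatorname{sgn}(x\cdot y)\frac y{|y|}\Big]$$
is well defined and continuous. So $\Psi\varphi$ is homotopic to the identity. We draw two conclusions, valid for every choice of the points $x_\tau$.

First, $\Psi$ is surjective. A self-map of $\mathbb{RP}^2$ that misses a point factors through a Möbius band, which has $H^2(\cdot;\mathbb Z_2)=0$, so it acts as zero on $H^2(\mathbb{RP}^2;\mathbb Z_2)=\mathbb Z_2$. The map $\Psi\varphi$ acts as the identity, so it is surjective.

Second, let $a$ generate $H^1(\mathbb{RP}^2;\mathbb Z_2)$ and let $\alpha=\Psi^*a$. Then $\varphi^*(\alpha^2)=a^2\ne0$, so $\alpha^2\ne0$.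

**Step 3: splitting the six vertices.** For $A\subset\{1,\dots,6\}$ let $\mathcal N_A$ be the full subcomplex on $A$, and let $B$ be the complement of $A$. We claim that *at least one of $\alpha|_{\mathcal N_A}$, $\alpha|_{\mathcal N_B}$ is nonzero.* Put $X=|\mathcal N|$, $X_A=X\setminus|\mathcal N_B|$, $X_B=X\setminus|\mathcal N_A|$. These are open and cover $X$. A point of $X_A$ has positive total weight on $A$; moving it linearly to its normalized $A$-part stays in its closed simplex, keeps the weight on $A$ positive, and gives a deformation retraction of $X_A$ to $|\mathcal N_A|$. Likewise $X_B$ retracts to $|\mathcal N_B|$. If $\alpha$ vanished on both, it would lift to $H^1(X,X_A)$ and to $H^1(X,X_B)$, and $\alpha^2$ would come from $H^2(X,X_A\cup X_B)=H^2(X,X)=0$. This contradicts Step 2.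

(i) $\mathcal N$ has no simplex with four vertices. Let $A$ be the vertex set of one. Then $|\mathcal N_A|$ is contractible, and $\mathcal N_B$ has two vertices, so both have $H^1=0$. So $\dim\mathcal N\le2$.

(ii) For each triple $A$, one of $\mathcal N_A$, $\mathcal N_{A^c}$ is the boundary of a triangle (three edges, not filled) on which $\alpha$ is nonzero, since no other complex on three vertices has $H^1\neq0$.

**Step 4: each vertex $i$ lies in $n_i\le5$ two-simplices.** Represent $\alpha$ by a simplicial cocycle $c$ with values in $\mathbb Z_2$. Adding the coboundary of the function $f$ with $f(j)=c(ij)$ on the neighbors $j$ of $i$ and $f=0$ elsewhere, we may assume $c(ij)=0$ for all edges at $i$. Let $G$ be the graph on the other five vertices whose edges are the edges $jk$ of $\mathcal N$ with $c(jk)=1$, and let $e$ be its number of edges. If $\{i,j,k\}\in\mathcal N$, the cocycle condition gives $c(jk)=0$, so $jk\notin G$. Hence $n_i\le10-e$, and we must show $e\ge5$.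

Let $j\ne k$ be non-adjacent in $G$. Either $jk$ is not an edge of $\mathcal N$, and then $\mathcal N_{\{i,j,k\}}$ has $H^1=0$; or $c$ vanishes on all edges of $\mathcal N_{\{i,j,k\}}$. In both cases $\alpha|_{\mathcal N_{\{i,j,k\}}}=0$. By (ii) the complementary triple is an unfilled triangle on which $c$ sums to $1$, so it contains an odd number of edges of $G$. That number is $e-\deg j-\deg k$. So
$$e-\deg j-\deg k\ \text{ is odd for all non-adjacent }j\ne k.\tag{6}$$
Suppose $e\le4$. The number of vertices of odd degree is $0$, $2$ or $4$.

*Case $e$ even.* By (6), non-adjacent vertices have degrees of different parity. So the odd-degree vertices form a clique, and so do the even-degree ones. With no odd vertices $e=10$; with four, $e\ge6$. So there are two odd and three even vertices and $e\ge1+3$. Hence $e=4$ and $G=K_2\sqcup K_3$.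

*Case $e$ odd*, so $e\le3$. By (6), non-adjacent vertices have degrees of equal parity, so every odd-degree vertex is adjacent to every even-degree one. With two odd vertices $e\ge6$, with four $e\ge4$; both are impossible. So all degrees are even, which excludes $e=1$, and for $e=3$ makes $G$ a triangle plus two isolated vertices.

In both cases any two distinct edges of $G$ with a common vertex lie in one triangle $T$. This $T$ is not a simplex of $\mathcal N$, because $c$ sums to $1$ on its edges. Now $\alpha^2$ is represented by the cochain $(v_0<v_1<v_2)\mapsto c(v_0v_1)c(v_1v_2)$ for a fixed order of the vertices. A nonzero value requires two adjacent edges with $c=1$ in a 2-simplex of $\mathcal N$. Edges with $c=1$ do not contain $i$, so they are edges of $G$, and the 2-simplex would be $T$. So the cochain is zero and $\alpha^2=0$, a contradiction. Hence $e\ge5$ and $n_i\le5$.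

**Step 5: six polygons cover $\mathbb{RP}^2$.** Now we choose the points $x_\tau$ economically. Choose $p_\sigma\in E_\sigma$ for each 2-simplex $\sigma$ of $\mathcal N$ and put $x_\sigma=p_\sigma$. For $\dim\tau\le1$ let $x_\tau=p_\sigma$ for some 2-simplex $\sigma\supset\tau$ if there is one, and let $x_\tau\in E_\tau$ be arbitrary otherwise. By Step 2, $\Psi$ is surjective. Simplices of $\operatorname{sd}\mathcal N$ of dimension at most $1$ go to points or arcs of projective lines, of area $0$. By (i), every other simplex is a 2-simplex $\{i\}\subset\tau_1\subset\sigma$. Its three points are of the form $p_{\sigma'}$ with $i\in\sigma'$, so its image lies in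
$$\Pi_i=\operatorname{conv}\{p_{\sigma'}:i\in\sigma'\}\subset E_i ,$$
a hull of at most five points by Step 4 (empty if $n_i=0$). Therefore
$$2\pi=\operatorname{area}(\mathbb{RP}^2)\le\sum_{i=1}^6\operatorname{area}(\Pi_i).\tag{7}$$

**Step 6: each polygon has area less than $\pi/3$.** This contradicts (7) and finishes the proof. Let $E$ be as in (4) and let $\Pi\subset E$ be a hull of at most five points. Order the axes so that $s_1=\frac{1+\tau}2$, $s_2=\frac{1-\tau}2$ with $0\le\tau<1$. Recall that in the chart $(X,Y)\mapsto[(X,Y,1)]$ the area has density $(1+X^2+Y^2)^{-3/2}$. In the chart $\xi=(\sqrt{s_1}\,a,\sqrt{s_2}\,b,1)$ the set $E$ is the unit disc, $\Pi$ is a convex polygon in it with at most five vertices, and area has density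
$$w=\tfrac12\sqrt{1-\tau^2}\,(1+s_1a^2+s_2b^2)^{-3/2},$$
as $\sqrt{s_1s_2}=\frac12\sqrt{1-\tau^2}$.

*The area of $E$.* In polar coordinates $s_1a^2+s_2b^2=\frac{r^2}2(1+\tau\cos2\phi)$, so
$$1+s_1a^2+s_2b^2=\Big(1+\frac{r^2}2\Big)(1+y),\qquad y=\frac{\tau r^2}{2+r^2}\cos2\phi,\qquad|y|\le\frac\tau3 .$$
Averaging over $\phi$ and $\phi+\frac\pi2$ replaces $(1+y)^{-3/2}$ by $Q(y)=\frac12[(1+y)^{-3/2}+(1-y)^{-3/2}]$. This is a power series in $y^2$ with nonnegative coefficients, hence convex in $y^2$. Comparing with the chord over $0\le y^2\le\frac19$ we get, for $y^2\le\tau^2/9$,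
$$Q(y)\le1+\tau^2\big(Q(\tfrac13)-1\big)\le1+\tfrac{\tau^2}4,\qquad\text{as }Q(\tfrac13)=\tfrac12\big[(\tfrac34)^{3/2}+(\tfrac32)^{3/2}\big]<1.2434 .$$
Since $\int_0^1r(1+\frac{r^2}2)^{-3/2}dr=2(1-\sqrt{2/3})$ and $\sqrt{1-\tau^2}\le1-\frac{\tau^2}2$,
$$\operatorname{area}(E)\le\sqrt{1-\tau^2}\,\big(1+\tfrac{\tau^2}4\big)\,\pi\int_0^1r\big(1+\tfrac{r^2}2\big)^{-3/2}dr\le\big(1-\tfrac{\tau^2}2\big)\big(1+\tfrac{\tau^2}4\big)\,2\pi\big(1-\sqrt{2/3}\big)\le1.1530\,\big(1-\tfrac{\tau^2}4\big).$$

*If $\tau^2\ge0.37$,* then $\operatorname{area}(\Pi)\le\operatorname{area}(E)\le1.1530\cdot0.9075<1.0465<\pi/3$.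

*If $\tau^2\le0.37$,* we use that $\Pi$ misses a good part of the disc. A convex polygon with at most five vertices in the unit disc has Euclidean area at most $\frac52\sin72^\circ$. Indeed, if the center is not an interior point of the polygon, then the polygon lies in a half-disc and its area is at most $\frac\pi2<2.3<\frac52\sin72^\circ$. Otherwise list the vertices by angle around the center, with distances $r_j\le1$ and consecutive angles $\theta_j\in[0,\pi]$, $\sum\theta_j=2\pi$. The area is $\sum\frac12r_jr_{j+1}\sin\theta_j\le\frac12\sum\sin\theta_j$. Add zero angles until there are five. Since $\sin$ is concave on $[0,\pi]$, this is at most $\frac52\sin\frac{2\pi}5$. So $\Pi$ misses Euclidean area at least $\pi-\frac52\sin72^\circ>0.763$. On the disc $1+s_1a^2+s_2b^2\le1+s_1$, and $\tau<0.609$, so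
$$w\ge\tfrac12\sqrt{0.63}\,(1.8045)^{-3/2}>\frac{0.3968}{2.4245}>0.163 .$$
Hence $\operatorname{area}(\Pi)<1.1530-0.163\cdot0.763<1.029<\pi/3$.

This proves Proposition 1, and with it Theorem 2. $\blacksquare$

## Degenerations, facets and tips

We turn to $d=3$, where the guess is right. By Lemmas 3 and 4(b) we must show $J(L)\le4$ for every convex body $L\subset\mathbb E^3$. Two tools reduce this to a special kind of body.

**Definition (degeneration).** A degeneration of $L$ is a convex body (with interior points) that is a Hausdorff limit of bodies $T_nL$, where the $T_n$ are projective maps admissible for $L$.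

For example, the maps $S_n(x,y)=\frac{n(x,y)}{1+n(x+y)}$ send the square $[0,1]^2$ to the quadrilateral with vertices $(0,0)$, $(\frac n{n+1},0)$, $\frac n{2n+1}(1,1)$, $(0,\frac n{n+1})$. So the triangle with vertices $(0,0),(1,0),(0,1)$ is a degeneration of the square.

**Lemma 7.** If $L'$ is a degeneration of $L$, then $J(L)\le J(L')$.

*Proof.* Let $L_n=T_nL\to L'$. As $J(L_n)=J(L)$ by Lemma 3(b), it suffices to show $J(L_n)\le J(L')$ for some $n$. Let $(u;H_1,\dots,H_N)$ be a system for $L'$ with $N=J(L')$. For large $n$ we have $u\in\operatorname{int}L_n$. Suppose that for infinitely many $n$ some support set $L_n\cap Q_n$ lies in no $H_i$. Choose $z_{n,i}\in(L_n\cap Q_n)\setminus H_i$ and pass to a subsequence with $Q_n\to Q$ and $z_{n,i}\to z_i$. Then $L'$ lies on one side of $Q$, and $z_i\in(L'\cap Q)\setminus H_i$ for every $i$, because the complement of $H_i$ is closed. So the support set $L'\cap Q$ lies in no $H_i$, a contradiction. Hence for large $n$ the same half-spaces form a system for $L_n$. $\square$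

The second tool is the trick that repaired the square: move $u$ close to a facet.

**Lemma 8.** If $L\subset\mathbb E^d$, $d\ge2$, has a facet $G$ (a $(d-1)$-dimensional support set), then $J(L)\le J(G)+1$, where $G$ is regarded as a convex body in its hyperplane.

*Proof.* Write points as $(x,y)$ with $G=L\cap\{y=0\}$ and $L\subset\{y\ge0\}$. Fix an interior point of $L$. The pyramid over $G$ with this apex lies in $L$. So near every point of $\operatorname{relint}G$ the body $L$ coincides with $\{y\ge0\}$. Let $(u';\{\ell_i>0\}_{i\le N})$ be a system for $G$ with $N=J(G)$, $\ell_i$ affine, $\ell_i(u')=0$. For small $\varepsilon>0$ put $M=\varepsilon^{-1/2}$ and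
$$u=(u',\varepsilon)\in\operatorname{int}L,\qquad H_0=\{y<\varepsilon\},\qquad H_i=\{\ell_i(x)+M(y-\varepsilon)>0\},\quad1\le i\le N .$$
We show that this is a system for $L$ if $\varepsilon$ is small. Suppose that for a sequence $\varepsilon\to0$ some support set $F_\varepsilon=L\cap Q_\varepsilon$ lies in none of $H_0,\dots,H_N$. Choose $z_{\varepsilon,i}\in F_\varepsilon\setminus H_i$ for $i\ge1$, and pass to a subsequence with $Q_\varepsilon\to Q$, $z_{\varepsilon,i}\to z_i\in L\cap Q$. Then $Q$ supports $L$. We have
$$\ell_i(z_{\varepsilon,i})\le M\varepsilon-M\,y(z_{\varepsilon,i}).$$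
As $\ell_i$ is bounded on $L$, $M\to\infty$ and $M\varepsilon=\sqrt\varepsilon\to0$, this gives $y(z_i)=0$, and also $\ell_i(z_i)\le0$. So all $z_i$ lie in $G\cap Q$. No support set of $G$ contains all of $z_1,\dots,z_N$, because it would lie in some $\{\ell_i>0\}$.

If $Q\ne\{y=0\}$, then $Q$ meets $\{y=0\}$ in a hyperplane of $\{y=0\}$ that supports $G$. So $G\cap Q$ is a support set of $G$ that contains all $z_i$, a contradiction.

If $Q=\{y=0\}$: the set $\operatorname{conv}\{z_1,\dots,z_N\}\subset G$ meets $\operatorname{relint}G$. Otherwise a hyperplane of $\{y=0\}$ would separate it from $\operatorname{relint}G$; this hyperplane would support $G$ and contain all $z_i$. So some $z=\sum\lambda_iz_i$, a convex combination, lies in $\operatorname{relint}G$. The points $z_\varepsilon=\sum\lambda_iz_{\varepsilon,i}\in F_\varepsilon\subset\operatorname{bd}L$ converge to $z$. Near $z$ the body coincides with $\{y\ge0\}$, so $z_\varepsilon\in\operatorname{relint}G$ for small $\varepsilon$. A hyperplane supporting $L$ at such a point contains $G$, so $Q_\varepsilon=\{y=0\}$ and $F_\varepsilon=G\subset H_0$, a contradiction. $\square$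

**Lemma 9.** (a) $J(G)=3$ for every planar convex body $G$. (b) A convex body in $\mathbb E^3$ with a facet has $J\le4$.

*Proof.* Part (a) is the known result $I_{\mathbb S^2}=3$, by Lemma 3. It also follows from what we have: if all support sets of $G$ are points, use Lemma 4(c); otherwise $G$ has an edge, a segment with $J=2$, and Lemma 8 gives $J(G)\le3$, while $J(G)\ge3$ by Lemma 4(b). Part (b) follows from (a) and Lemma 8. $\square$

The normal cone of a body at a boundary point is the cone of outer normals (or of inner normals, with the opposite sign) of the supporting planes at that point. For a cube in $\mathbb E^3$ it has dimension $3$ at a vertex, $2$ inside an edge, $1$ inside a facet.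

**Lemma 10.** If $L\subset\mathbb E^3$ has a boundary point with 3-dimensional normal cone, then $J(L)\le4$.

*Proof.* Let the point be $0$ and let $T\supset L$ be the closed tangent cone, the closure of $\bigcup_{t>0}tL$. As the normal cone, its polar, has interior, $T$ is pointed. Let $\lambda$ be linear and positive on $T\setminus\{0\}$, and let $B=T\cap\{\lambda=1\}$, a compact 2-dimensional set. The maps $S_n(z)=\frac{nz}{1+n\lambda(z)}$ are admissible for $L$. With $w=nz\in T$ we see
$$S_nL\subset\Big\{\frac w{1+\lambda(w)}:w\in T\Big\}=\{z\in T:\lambda(z)<1\}\subset\operatorname{conv}(\{0\}\cup B).$$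
Conversely let $z\in\operatorname{int}T$. The interior of $T$ equals that of the convex cone $\bigcup_{t>0}tL$, so $z\in tL$ for some $t$, and $z/n\in L$ for $n\ge t$ since $0\in L$. Then $\frac z{1+\lambda(z)}=S_n(z/n)\in S_nL$ for all large $n$. These points fill $\{w\in\operatorname{int}T:\lambda(w)<1\}$, which is dense in $\operatorname{conv}(\{0\}\cup B)$. Hence $S_nL\to\operatorname{conv}(\{0\}\cup B)$, a degeneration of $L$ with the facet $B$. Apply Lemmas 7 and 9(b). $\square$

These lemmas say nothing directly about a body without facets and tips that nevertheless has segments as support sets. A capsule (ball plus segment) is of this kind: its support sets are points and segments, and it has a unique normal at each boundary point. There is no facet to move $u$ to. The next section produces a substitute for a facet: a triangle through the interior of a degeneration.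

## Zooming in on an edge: proof of Theorem 3

Suppose $J(L)\ge5$ for some convex body $L\subset\mathbb E^3$. By Lemmas 7, 9(b) and 10,
$$\text{no degeneration of }L\text{ (including }L)\text{ has a facet or a point with 3-dimensional normal cone.}\tag{8}$$
By Lemma 4(c) not all support sets of $L$ are points. So some support set $F=L\cap Q$ is a segment.

**Step 1: rescaling around $F$.** The purpose is to stretch $L$ across $F$ until a neighborhood of $F$ fills the picture. Take affine coordinates $(t,x,h)$ with $F=\{(t,0,0):0\le t\le1\}$, $Q=\{h=0\}$, $L\subset\{h\ge0\}$ and $(\frac12,0,h_0)\in\operatorname{int}L$, $h_0>0$. Let $R$ be such that $|t-\frac12|\le R$ on $L$. Put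
$$\Lambda=\{(x,h):(\tfrac12,x,h)\in L\},\qquad\phi(x)=\min\{h:(x,h)\in\Lambda\}.$$
The function $\phi$ is convex on the projection of $\Lambda$ to the $x$-axis, $\phi(0)=0$, and $\phi>0$ elsewhere because $L\cap Q=F$. Choose $r_0>0$ with $(x,h_0)\in\Lambda$ for $|x|\le r_0$, and so small that $\pm r_0$ are interior to the domain of $\phi$. For $0<\varepsilon<\min\phi(\pm r_0)$ convexity and continuity give
$$\{\phi\le\varepsilon\}=[-\alpha_\varepsilon,\beta_\varepsilon]\subset(-r_0,r_0),\qquad\alpha_\varepsilon,\beta_\varepsilon>0,$$
with $\phi=\varepsilon$ at both ends, so $(-\alpha_\varepsilon,\varepsilon),(\beta_\varepsilon,\varepsilon)\in\Lambda$. Put $\delta_\varepsilon=\alpha_\varepsilon+\beta_\varepsilon$. The sublevel sets shrink to $\{0\}$, so $\delta_\varepsilon\to0$. Let $L_\varepsilon$ be the image of $L$ under $(t,x,h)\mapsto(t,x/\delta_\varepsilon,h/\varepsilon)$ and let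
$$\Pi(t,x,h)=\frac{(t,x,h)}{1+h}=:(t',x',h'),$$
a projective map admissible for $L_\varepsilon\subset\{h\ge0\}$.

**Step 2: the bodies $\Pi(L_\varepsilon)$ stay bounded.** First let $(\frac12,x,h)\in L_\varepsilon$; we show $|x|\le1+h$. In the original scale the point is $(\frac12,X,H)$ with $X=\delta_\varepsilon x$, $H=\varepsilon h$. If $H\le\varepsilon$, then $\phi(X)\le\varepsilon$, so $|X|\le\delta_\varepsilon$ and $|x|\le1$. If $H>\varepsilon$, then $\frac\varepsilon H(X,H)\in\Lambda$ because $(0,0)\in\Lambda$. So $\phi(\varepsilon X/H)\le\varepsilon$, hence $|\varepsilon X/H|\le\delta_\varepsilon$, which is $|x|\le h$.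

Now let $(t,x,h)\in L_\varepsilon$ with $t\le\frac12$. The segment from it to $(1,0,0)\in L_\varepsilon$ contains $(\frac12,sx,sh)$ with $s=\frac1{2(1-t)}\in(0,1]$. So $s|x|\le1+sh$ and $|x|\le2(1-t)+h\le1+2R+h$. For $t\ge\frac12$ use $(0,0,0)$ and $s=\frac1{2t}$; again $|x|\le 2t+h\le 1+2R+h$. In all cases
$$|x|\le1+2R+h\quad\text{on }L_\varepsilon.\tag{9}$$
Hence $|x'|\le1+2R$, $|t'|\le\frac12+R$, $0\le h'<1$ on $\Pi(L_\varepsilon)$. By Blaschke's selection theorem there are $\varepsilon_n\to0$ with $\Pi(L_{\varepsilon_n})\to L'$, compact and convex.

**Step 3: $L'$ is a degeneration squeezed onto a triangle.** $L'$ contains $p=(0,0,0)$, $q=(1,0,0)$ and $\omega=(0,0,1)=\lim\Pi(\frac12,0,h_0/\varepsilon)$. It also contains limits, along a subsequence, of $\Pi(\frac12,-\alpha_\varepsilon/\delta_\varepsilon,1)$ and $\Pi(\frac12,\beta_\varepsilon/\delta_\varepsilon,1)$, whose $x'$-coordinates differ by $\frac12$. So $L'$ contains a triangle in $\{x'=0\}$ and a point off this plane. It has interior points and is a degeneration of $L$. Moreover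
$$L'\subset\{t'\ge0,\ h'\ge0,\ t'+h'\le1\}.\tag{10}$$
Indeed, let $z'=\lim\Pi(t_n,x_n,h_n)$ with $(t_n,x_n,h_n)\in L_{\varepsilon_n}$. If $h_n\to\infty$ along a subsequence, then $t'=0$ and $h'=1$, as $t_n$ is bounded. Otherwise, along a subsequence, $h_n\to h$, $t_n\to t$, and $x_n$ is bounded by (9). Then $(t_n,\delta_{\varepsilon_n}x_n,\varepsilon_nh_n)\in L$ converges to $(t,0,0)\in L\cap Q=F$, so $t\in[0,1]$. Hence $t'=\frac t{1+h}\ge0$, $h'=\frac h{1+h}\ge0$ and $t'+h'=\frac{t+h}{1+h}\le1$.

*The capsule.* Let $L$ be the set of points at distance at most $1$ from the segment $\{(t,0,1):0\le t\le1\}$, with $F$ its bottom edge. Here $\phi(x)=1-\sqrt{1-x^2}$, so $\delta_\varepsilon^2=4(2\varepsilon-\varepsilon^2)$. For $t\in[0,1]$ the condition for $L_\varepsilon$ is $\delta_\varepsilon^2x^2+(\varepsilon h-1)^2\le1$, that is, $(8-4\varepsilon)x^2\le2h-\varepsilon h^2$. Every $(t,x,h)$ with $t\in[0,1]$ and $h>4x^2$ satisfies it for small $\varepsilon$. So $L'$ contains $\Pi(0,x,h)$ for $h>4x^2$, a 2-dimensional set in the plane $t'=0$, which supports $L'$ by (10). So the capsule has a degeneration with a facet, and its $J$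 is $4$. In our situation (8) excludes facets, and we continue.

**Step 4: the triangle $\Delta=pq\omega$ cuts through the interior.** Let $P=\{x'=0\}$. By (10) and since $p,q,\omega\in L'$, we have $P\cap L'=\Delta$. The plane $P$ meets $\operatorname{int}L'$; otherwise it would support $L'$ and $\Delta$ would be a facet, against (8). Hence $\operatorname{relint}\Delta\subset\operatorname{int}L'$. The planes $h'=0$, $t'=0$, $t'+h'=1$ support $L'$ in sets that contain the edges $e_1=pq$, $e_2=p\omega$, $e_3=q\omega$, respectively. By (8) these support sets are not facets. So they are segments on the lines of the $e_j$, hence contained in $P\cap L'=\Delta$, hence equal to $e_1,e_2,e_3$.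

**Step 5: every support set $G=S\cap L'$ that meets $P$ is contained in some $e_j$.** This makes $\Delta$ behave like a facet. Since $\operatorname{relint}\Delta\subset\operatorname{int}L'$, the set $G$ contains a point $z\in\operatorname{relbd}\Delta$.

If $z\in\operatorname{relint}e_j$, then the supporting plane $S$ contains $e_j$. As $G$ is not a facet, it is a segment on the line of $e_j$, and $G=e_j$ as in Step 4.

Let $z=v$ be a vertex of $\Delta$, let $e,e'$ be the edges at $v$, and let $m_1,m_2$ be the inner normals of the planes of Step 4 that support $L'$ exactly in $e$ and $e'$. The cone $N_v$ of inner normals at $v$ is pointed, since $L'$ has interior points. By (8) its dimension is at most $2$. It contains the rays of $m_1$ and $m_2$, which are distinct as $e\neq e'$. So $N_v$ is 2-dimensional. Let $m\in N_v$ be the inner normal of $S$. If $m$ is on the ray of $m_1$ or $m_2$, then $G=e$ or $G=e'$. Otherwise we have three distinct rays in a pointed 2-dimensional cone, and one of them lies strictly between the other two. Note that if $n=an_1+bn_2$ with $a,b>0$ and $n,n_1,n_2\in N_v$, then the support set of $n$ is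 the intersection of those of $n_1$ and $n_2$, because $\langle n_1,\cdot-v\rangle$ and $\langle n_2,\cdot-v\rangle$ are nonnegative on $L'$. If $m$ is in the middle, then $G=e\cap e'=\{v\}\subset e$. If $m_1$ is in the middle, then $e=G\cap e'\subset e'$, which is impossible. In the same way $m_2$ cannot be in the middle.

**Step 6: four half-spaces.** Let $u=(\frac13,0,\frac13)$ in the coordinates $(t',x',h')$. Then $u\in\operatorname{relint}\Delta\subset\operatorname{int}L'$. Put
$$\ell_1=\tfrac13-h',\qquad\ell_2=\tfrac13-t',\qquad\ell_3=t'+h'-\tfrac23 .$$
They vanish at $u$, and $\ell_j=\frac13>0$ on $e_j$. Put $H_0=\{x'>0\}$ and $H_j=\{\ell_j-Mx'>0\}$ for $j=1,2,3$. We claim that $(u;H_0,H_1,H_2,H_3)$ is a system for $L'$ when $M$ is large.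

If not, there are $M\to\infty$ and support sets $G_M$ of $L'$ that lie in none of $H_0,\dots,H_3$. The set $G_M$ does not meet $P$, since otherwise $G_M\subset e_j\subset H_j$ by Step 5. As $G_M$ is connected and not contained in $H_0$, it lies in $\{x'<0\}$. Choose $z_{M,j}\in G_M\setminus H_j$, so
$$\ell_j(z_{M,j})\le M\,x'(z_{M,j})<0 .$$
As $\ell_j$ is bounded on $L'$, we get $x'(z_{M,j})\to0$. Along a subsequence the supporting planes converge and $z_{M,j}\to z_j$. So $z_1,z_2,z_3\in P$ lie in one common support set of $L'$, and $\ell_j(z_j)\le0$ for all $j$. By Step 5 this support set lies in some $e_k$, so $\ell_k(z_k)>0$, a contradiction.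

Thus $J(L')\le4$, and $J(L)\le4$ by Lemma 7, against $J(L)\ge5$. So $J(L)\le4$ for every convex body $L\subset\mathbb E^3$. With $J(L)\ge4$ from Lemma 4(b) and with Lemma 3 we obtain $I_{\mathbb S^3}(\mathbf K)=4$ for every convex body $\mathbf K\subset\mathbb S^3$. $\blacksquare$
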